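# Edge inducibility versus acyclic vertex inducibility: an equality that fails

## 1. Two densities, and the guess that they agree

Let $G$ be a graph with a perfect matching $M$, and suppose that $M$ is the only fractional perfect matching of $G$. Two numbers can be attached to $G$. One says how densely induced copies of $G$ can be packed into a host graph with many edges. The other says how densely a certain smaller object, obtained by contracting each edge of $M$ to a point with two "ports", can be packed into an acyclic host of the same kind. The answer one would first guess is that the two numbers always agree. The question whether they do comes from Ting-Wei Chao, Asaf Cohen Antonir, Anqi Li and Hung-Hsun Hans Yu, "Edge inducibility via local directed graphs", arXiv:2509.24064 (2025). We make the guess precise, test it on the smallest cases, and then see what happens for large $G$.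

All graphs are finite and simple. A *fractional perfect matching* of $G$ is an assignment of weights in $[0,1]$ to the edges such that the weights at every vertex sum to $1$. The indicator vector $1_M$ of a perfect matching is one.

**Definition (edge inducibility).** Let $N_{\mathrm{ind}}(G,H)$ be the number of induced subgraphs of $H$ isomorphic to $G$, let $v(G)$ and $e(H)$ be the numbers of vertices and edges, and let $\mathrm{Aut}(G)$ be the number of automorphisms of $G$. Then
$$\mathrm{eind}(G)=\limsup_{m\to\infty}\ \max_{H:\ e(H)=m}\ \frac{\mathrm{Aut}(G)\,N_{\mathrm{ind}}(G,H)}{(2m)^{v(G)/2}} .$$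
The numerator is the number of induced embeddings $G\to H$ (labeled copies). For example, $\mathrm{eind}(K_2)=1$, because $2\cdot m/(2m)=1$.

**Definition (locally directed graph).** A locally directed graph $L$ has a finite vertex set $V(L)$; every vertex $v$ has two ports $v^+$ and $v^-$. A port-edge is an unordered pair $\{u^\sigma,v^\tau\}$ with $u\ne v$ and $\sigma,\tau\in\{+,-\}$; thus two vertices can be joined by up to four port-edges. An isomorphism is a bijection between the vertex sets together with, for each vertex, a bijection from its two ports to the two ports of its image (swapping is allowed), mapping port-edges exactly onto port-edges. For $S\subseteq V(L)$, $L[S]$ keeps the vertices of $S$ and all port-edges between them. $N_{\mathrm{ind}}(L,L')$ is the number of $S\subseteq V(L')$ with $L'[S]\cong L$, and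
$$\mathrm{ind}(L)=\limsup_{n\to\infty}\ \max_{|V(L')|=n}\ \frac{N_{\mathrm{ind}}(L,L')}{\binom n{|V(L)|}} .$$

**Definition (cycle, acyclic).** A cycle in $L$ is a closed walk: vertices $v_1,\dots,v_q$ ($q\ge2$, not necessarily distinct) and port-edges $e_1,\dots,e_q$, where $e_i$ joins a port of $v_i$ to a port of $v_{i+1}$ (indices mod $q$), such that at every $i$ the port-edges $e_{i-1}$ and $e_i$ use different ports of $v_i$. So one must enter through one port and leave through the other. $L$ is acyclic if it has no cycle, and $\mathrm{aind}(L)$ is defined like $\mathrm{ind}(L)$ with the maximum taken only over acyclic $L'$.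

**Definition (from graphs to locally directed graphs).** For a graph $G$ with perfect matching $M$, $\mathrm{ldg}(G,M)$ has vertex set $M$; the two ports of $e\in M$ are its two endpoints; an edge $xy\notin M$ with $x\in e$, $y\in f$ becomes a port-edge joining port $x$ of $e$ to port $y$ of $f$.

Two examples. For the path $abcd$ with $M=\{ab,cd\}$ we get two vertices joined by the single port-edge $\{b,c\}$. It is acyclic: a cycle on two vertices must use both ports of each. For the 4-cycle $abcd$ with $M=\{ab,cd\}$ there are two port-edges, $\{b,c\}$ and $\{d,a\}$. They use different ports at both vertices, so they form a cycle of length $2$. Correspondingly the 4-cycle has a second perfect matching.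

**Known result.** Let $G$ be a graph with a perfect matching $M$ that is the unique fractional perfect matching of $G$. Then
$$\frac{2^{|M|}|M|!}{\mathrm{Aut}(G)}\,\mathrm{eind}(G)\ \ge\ \mathrm{aind}(\mathrm{ldg}(G,M)),$$
with equality whenever $\mathrm{aind}(\mathrm{ldg}(G,M))=\mathrm{ind}(\mathrm{ldg}(G,M))$.

The guess is that equality holds always. Write $k=|M|$ and call the left side $D(G)$. Since $v(G)=2k$, the factor $\mathrm{Aut}(G)$ and the powers of $2$ cancel:
$$D(G)=\frac{2^kk!}{\mathrm{Aut}(G)}\,\mathrm{eind}(G)=\limsup_{m\to\infty}\max_{e(H)=m}\frac{k!\,N_{\mathrm{ind}}(G,H)}{m^k}. \tag{1}$$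
Each induced copy of $G$ has a unique perfect matching, which is a $k$-set of edges of $H$ and determines the copy. So $N_{\mathrm{ind}}(G,H)\le\binom mk$, and $D(G)\le 1$. We may read $D(G)$ as a density among $k$-sets of *edges*, and $\mathrm{aind}(\mathrm{ldg}(G,M))$ as a density among $k$-sets of *vertices* of an acyclic host.

## 2. Acyclic means linearly ordered; one and two matching edges

**Lemma 1.** $L'$ is acyclic iff its vertices can be ordered $1,\dots,N$ and its ports named so that for all $i<j$ every port-edge between $i$ and $j$ uses $i^+$. In particular, an acyclic $L'$ has at most two port-edges between any two vertices.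

*Proof.* ($\Rightarrow$) Suppose every port of every vertex carries a port-edge. Walk: leave a vertex through a port, arrive at some port of the next vertex, leave through its other port, and so on. There are finitely many states (vertex, outgoing port), so some state repeats. The part of the walk between two occurrences is a cycle. At every intermediate visit the arriving and leaving ports differ by construction. At the closing visit the arriving port is opposite to the outgoing port of the repeated state, which is the port through which the cycle starts. The length is at least $2$ because port-edges join distinct vertices. Hence an acyclic $L'$ with at least one vertex has a vertex with a port without port-edges. Name this port $-$, put the vertex first, delete it, and iterate; what remains is acyclic. When $i$ is removed, $i^-$ has no port-edges to the remaining vertices $j>i$, as required.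

($\Leftarrow$) On a cycle take the vertex that is first in the order. Both cycle edges at a visit to it lead to later vertices, so both use its $+$ port, a contradiction.

The last statement holds because only $\{i^+,j^+\}$ and $\{i^+,j^-\}$ are available for $i<j$. $\square$

The order explains the inequality in the Known result. Let $L'$ be acyclic on $\{1,\dots,t\}$, ordered as in Lemma 1, let $u$ be a large integer and $s=u^{2t+2}$. Replace the ports $j^+,j^-$ by disjoint independent sets $X_j^+,X_j^-$ of sizes $u^j$ and $u^{2t+2-j}$. Join $X_j^+$ completely to $X_j^-$ ($s$ edges for each $j$), and join $X_i^\sigma$ completely to $X_j^\tau$ whenever $\{i^\sigma,j^\tau\}$ is a port-edge. For $i<j$ we have $\sigma=+$, so such a join has at most $\max(u^{i+j},u^{2t+2-(j-i)})\le u^{2t+1}=o(s)$ edges as $u\to\infty$. The resulting $H$ has $m=(1+o(1))ts$ edges. If $L'[S]\cong \mathrm{ldg}(G,M)$, then choosing one edge between $X_j^+$ and $X_j^-$ for each $j\in S$ gives an induced copy of $G$, and different choices give different copies. So $N_{\mathrm{ind}}(G,H)\ge N_{\mathrm{ind}}(\mathrm{ldg}(G,M),L')\,s^k$, and (1) gives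
$$D(G)\ge \frac{k!\,N_{\mathrm{ind}}(\mathrm{ldg}(G,M),L')}{t^k}\quad\text{for every acyclic } L' \text{ on } t\text{ vertices.}$$
Let $t\to\infty$: since $k!\binom tk/t^k\to1$, this yields $D(G)\ge\mathrm{aind}(\mathrm{ldg}(G,M))$. Acyclicity is what lets the vertices of $L'$ live on different scales, so that the cross edges cost nothing.

Now the test cases. We claim: *if $|M|\le2$, equality always holds.* (This will be part (b) of Theorem 2.)

First, $L=\mathrm{ldg}(G,M)$ is acyclic, for $M$ of any size. Suppose it had a cycle with vertices $w_1,\dots,w_q$ and port-edges $e_1,\dots,e_q$. In $\mathbb R^{E(G)}$ consider $z=\sum_i1_{e_i}-\sum_i1_{w_i^+w_i^-}$. At each passage through $w_i$, the edges $e_{i-1},e_i$ use different ports, so together they contribute $+1$ at each endpoint of the edge $w_i^+w_i^-$, and this matching edge contributes $-1$ at each. So $z$ has sum $0$ at every vertex of $G$. It is nonnegative off $M$, and it is nonzero because it is positive on $e_1\notin M$. For small $\varepsilon>0$ the vector $1_M+\varepsilon z$ is a second fractional perfect matching, a contradiction.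

If $|M|=1$, then $L$ is a single vertex and $\mathrm{aind}(L)=\mathrm{ind}(L)=1$. If $|M|=2$, then by Lemma 1 $L$ consists of the port-edges from $1^+$ to a set $A\subseteq\{+,-\}$ of ports of vertex $2$. Let $L'$ on $\{1,\dots,N\}$ have the port-edges $\{i^+,j^\tau\}$ for all $i<j$ and $\tau\in A$. It is acyclic by Lemma 1, and every pair induces $L$. So $\mathrm{aind}(L)=\mathrm{ind}(L)=1$ again. In both cases equality follows from the Known result, or directly from $\mathrm{aind}(L)\le D(G)\le1$.

Concretely, the graphs with $|M|=2$ are $2K_2$ ($A=\emptyset$, $\mathrm{Aut}=8$), the path $P_4$ ($|A|=1$, $\mathrm{Aut}=2$) and the triangle with a pendant edge ($|A|=2$, $\mathrm{Aut}=2$). From $D=1$, i.e. $\mathrm{eind}=\mathrm{Aut}/8$, we get edge inducibilities $1$, $\frac14$ and $\frac14$. For $P_4$ a simple host is a clique on $t$ vertices with $s$ pendant edges at each, $t\to\infty$ and $t/s\to0$: it has $m=(1+o(1))ts$ edges and $\binom t2s^2\sim m^2/2$ induced copies of $P_4$ made of two pendant edges and a clique edge.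

## 3. The random host, and the theorems

The guess has survived, and the Known result suggests how to prove it: show $\mathrm{aind}(L)=\mathrm{ind}(L)$ for every acyclic $L$. For $|M|\le2$ this worked because $\mathrm{aind}(L)$ was $1$, which leaves no room. For larger $L$ there is room, and here is the host to worry about. Let $\mathbf R$ be the random locally directed graph on $[k]$ in which each of the $4\binom k2$ possible port-edges is present independently with probability $\rho$. If $L'$ is the analogous random object on $N$ vertices, then each $k$-set induces $L$ with probability $P(\mathbf R\cong L)$. Hence the expected density of copies is $P(\mathbf R\cong L)$, and $\mathrm{ind}(L)\ge P(\mathbf R\cong L)$. This random host has cycles everywhere, so it says nothing about $\mathrm{aind}$.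

But it has a counterpart on the edge side. Take $k$ random edges in the ordinary random graph $G(n,\rho)$, with $\rho$ fixed and $n$ large. The $4\binom k2$ pairs of endpoints of different edges are again adjacent independently with probability $\rho$: the pattern seen is $\mathbf R$. So $D(G)\ge P(\mathbf R\cong L)$ should hold (Section 5 proves it), without any scale separation. The question becomes whether some $L$ is so typical for $\mathbf R$, and so atypical for samples of acyclic hosts, that
$$P(\mathbf R\cong L)>\mathrm{aind}(L).$$
For such an $L$ the plan must break down, since $\mathrm{ind}(L)\ge P(\mathbf R\cong L)$. Such $L$ exist.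

**Theorem 1.** There is a constant $B$ such that for every sufficiently large $k$ there is a forest $G$ on $2k$ vertices (components of at most $82$ vertices) with a perfect matching $M$ that is its unique fractional perfect matching, such that
$$\frac{2^{k}k!}{\mathrm{Aut}(G)}\,\mathrm{eind}(G)\ \ge\ \frac1{2(k+1)^{B}},\qquad \mathrm{aind}(\mathrm{ldg}(G,M))\ \le\ 24\,e^{-k^{1/125}} .$$
For large $k$ the first quantity is strictly larger. It is at least $e^{k^{1/125}}/(48(k+1)^B)$ times the second.

So the equality is **not** always true, and the left side can exceed the right side by an arbitrarily large factor.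

**Theorem 2.** (a) For all large $k$ there are also connected graphs $G$ with $|M|=k+1$ for which equality fails. (b) If $|M|\le2$, equality always holds.

Part (b) was proved in Section 2.

**How an acyclic host could imitate $\mathbf R$, and what stops it.** Put $\rho=c/(2k)$, so that $\mathbf R$ has about $ck$ port-edges. With $c$ slowly tending to $0$, $\mathbf R$ is a forest with small components. Consider two acyclic competitors on $\{1,\dots,N\}$, $N\to\infty$, from which we sample $k$ vertices $v_1,\dots,v_k$. For vertices $v,u$ let $a(v,u)$ be the number of port-edges between them at $v^+$ minus the number at $v^-$.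

*The forward host.* For $i<j$ let $\{i^+,j^+\}$ and $\{i^+,j^-\}$ be present independently with probability $2\rho$ each. The number of port-edges is right. But a vertex at position $tN$ has, for a random second vertex $u$, mean $\mathbb E\,a(v,u)=(1-t)\cdot4\rho+t\cdot0$: early vertices have an excess at their $+$ port. For distinct $j,j'$ different from $i$, the values $a(v_i,v_j)$, $a(v_i,v_{j'})$ are independent given distinct sampled vertices, so
$$\mathbb E\sum_i\sum_{j\ne j'}a(v_i,v_j)a(v_i,v_{j'})\approx k^3\cdot16\rho^2\int_0^1(1-t)^2\,dt=\tfrac43c^2k .$$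
For $\mathbf R$ the same sum has mean $0$, since the two ports play symmetric roles, and we shall see that its fluctuations are only of order $c\sqrt k$. So counting *cherries* (pairs of port-edges at a vertex, $+1$ if they use the same port and $-1$ if not) unmasks this host.

*The window host.* To balance the ports, let $\{i^+,j^-\}$ be present with probability $p=c/(\lambda k)$ for $i<j\le i+\lambda N$ only. Again there are about $k^2\lambda p=ck$ port-edges in a sample. All vertices are balanced except those within $\lambda N$ of the two ends, where $k\,\mathbb E\,a(v,u)=\pm c(1-t/\lambda)$ at distance $tN$ from the end. The cherry sum then has mean about $k\cdot2\int_0^\lambda c^2(1-t/\lambda)^2dt=\frac23\lambda c^2k$. Keeping this at order $\sqrt k$ forces $\lambda\lesssim k^{-1/2}c^{-2}$, so the port-edges must be short in the order. But short port-edges crowd together. For four sampled vertices, three of them lie in the window of length $\lambda N$ after the remaining one with probability of order $\lambda^3$; all four are then within distance $\lambda N$ of each other, and a given 4-cycle is present with probability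 $p^4$. So the sample contains on average at least about $k^4\lambda^3p^4=c^4/\lambda$ 4-cycles up to a constant, which is a positive power of $k$ if $c$ decays slowly enough. A forest has none.

The proof turns this dichotomy into a theorem about all acyclic hosts: either the ports are unbalanced, and cherries detect it, or the port-edges are short, and 4-cycles appear. The bounds must be stronger than any fixed power of $k$, because the pigeonhole principle will only give an $L$ of probability $k^{-O(1)}$. That is why second-moment estimates alone will not do for the cherry count.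

**Tools.** We use the inequalities of Markov, Chebyshev and Cauchy–Schwarz, and the following.

- Chernoff: if $Z$ is binomial with mean $\mu$, then $P(Z\le\mu/2)\le e^{-\mu/8}$. Also, if $Z\sim\mathrm{Bin}(n,p)$, then $P(Z\ge z)\le\binom nzp^z\le(enp/z)^z$ for integers $z\ge1$.
- Hoeffding: if $S$ is a sum of $n$ independent variables, each in an interval of length $w$, then $P(S\le\mathbb ES-t)$ and $P(S\ge\mathbb ES+t)$ are at most $\exp(-2t^2/(nw^2))$.
- Efron–Stein: if $f$ is a function of $k$ independent variables and changing any one of them alters $f$ by at most $D$, then $\mathrm{Var}f\le\frac12kD^2$.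
- Second moment: if $X\ge0$ and $0<\mathbb EX^2<\infty$, then $P(X>0)\ge(\mathbb EX)^2/\mathbb EX^2$ (Cauchy–Schwarz applied to $X=X\cdot1_{X>0}$).

## 4. A small family of sparse forests that captures the random pattern

For a locally directed graph with named ports, $d^\pm(v)$ is the number of port-edges at $v^\pm$, and $e(L)$ is the number of port-edges. The *underlying graph* is the simple graph with $u\sim v$ iff at least one port-edge joins $u$ and $v$. From now on $k$ is large; "large $k$" is used freely, and never depends on $L$ or on the host. Put
$$c=k^{-1/40},\quad \rho=\frac c{2k},\quad r=41,\quad \ell=k^{1/250},\quad\Delta=\ell^4,\quad R=\ell^6,$$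
$$T(L)=\sum_v\left[\binom{d^+(v)}2+\binom{d^-(v)}2-d^+(v)d^-(v)\right]=\frac12\sum_v\left[(d^+(v)-d^-(v))^2-(d^+(v)+d^-(v))\right]. \tag{2}$$
$T$ is the signed cherry count; it is invariant under port swaps. For instance, a vertex with two port-edges at the same port contributes $+1$; with one at each port, $-1$.

**Definition (the family $\mathcal L=\mathcal L_k$).** All isomorphism classes of $L$ on $k$ vertices such that:

1. any two vertices are joined by at most one port-edge, and the underlying graph is a forest;
2. all components have at most $r$ vertices;
3. $e(L)\ge ck/2$;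
4. $T(L)\le\sqrt k$.

A class in $\mathcal L$ is determined by the multiplicities of its components, each between $0$ and $k$. If $B$ is the number of isomorphism types of locally directed graphs with at most $r$ vertices, then $|\mathcal L|\le(k+1)^B$. This is the reason for bounding the components.

**Lemma 2.** $P(\mathbf R\in\mathcal L)\to1$ as $k\to\infty$.

*Proof.* We check the conditions in turn.

*At most one port-edge per pair.* The expected number of pairs with at least two port-edges is at most $\binom k2\cdot\binom42\rho^2\le c^2\to0$.

*Forest with small components.* Underlying edges are independent, with probability at most $4\rho=2c/k$. The expected number of cycles is at most $\sum_{j\ge3}k^j(2c/k)^j=\sum_{j\ge3}(2c)^j\to0$. A component with more than $r$ vertices contains a tree on $r+1$ vertices. By Cayley's formula there are at most $k^{r+1}(r+1)^{r-1}$ potential such trees, so their expected number is at most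
$$k^{r+1}(r+1)^{r-1}(2c/k)^r=O(kc^{41})=O(k^{-1/40})\to0 .$$

*Number of port-edges.* $e(\mathbf R)$ is binomial with mean $4\binom k2\rho=c(k-1)$ and variance at most $ck$. By Chebyshev, $P(e(\mathbf R)<ck/2)\le ck/(ck/3)^2=9/(ck)\to0$ (large $k$).

*Cherries.* Let $n'=2(k-1)$. For each $v$, $d^+(v)$ and $d^-(v)$ are independent $\mathrm{Bin}(n',\rho)$ variables, since no port-edge uses both ports of $v$. So
$$\mathbb E\,T=k\left[n'(n'-1)-n'^2\right]\rho^2\le0 .$$
For the variance, write $T=\sum_Ps_P1_P$ over unordered pairs $P$ of distinct potential port-edges sharing a vertex, where $1_P$ indicates that both are present. Each shared vertex contributes $+1$ (same port) or $-1$ (different ports) to $s_P$, so $|s_P|\le2$. A vertex lies in $4(k-1)$ potential port-edges, so there are at most $k\binom{4(k-1)}2\le8k^3$ such $P$. If $P$ and $P'$ have no port-edge in common, $1_P$ and $1_{P'}$ are independent. For given $P$, a $P'\ne P$ sharing a port-edge with $P$ is found by choosing the common port-edge ($2$ ways) and another one meeting it (at most $8k$ ways); its covariance term is at most $4\rho^3$. The term $P'=P$ gives at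 most $4\rho^2$. Hence
$$\mathrm{Var}\,T\le4\cdot8k^3\rho^2+8k^3\cdot16k\cdot4\rho^3=8c^2k+64c^3k\le72c^2k,$$
and by Chebyshev $P(T>\sqrt k)\le72c^2\to0$. $\square$

**The graph $G$ of $L\in\mathcal L$.** Let $G$ be the graph on the $2k$ ports with the edges $M=\{v^+v^-\}$ and all port-edges. Then $\mathrm{ldg}(G,M)=L$. The components of $G$ correspond to those of $L$. Since $L$ has single port-edges and a forest as underlying graph, $e(L)=k-\#\text{components}$, so $e(G)=k+e(L)=2k-\#\text{components}$. Hence $G$ is a forest, with components of at most $2r=82$ vertices.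

*$M$ is the unique fractional perfect matching.* In a forest with perfect matching $M$, take a leaf $x$ with neighbor $y$. Then $xy\in M$, and in any fractional perfect matching $xy$ has weight $1$, so all other edges at $y$ have weight $0$. Delete $x,y$ and induct on the remaining forest.

*Counting labelings.* In particular $M$ is the only perfect matching, so automorphisms of $G$ preserve $M$. They are therefore exactly the signed permutations of $[k]$ (permutations together with port swaps) that preserve port-edges, and $\mathrm{Aut}(G)$ is the size of the stabilizer of $L$ in the group of all $2^kk!$ signed permutations. By orbit–stabilizer, exactly $2^kk!/\mathrm{Aut}(G)$ locally directed graphs on $[k]$ with fixed named ports are isomorphic to $L$.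

## 5. The lower bound from $G(n,\rho)$

**Lemma 3.** For $L\in\mathcal L$ and the corresponding $G$: $\ \frac{2^kk!}{\mathrm{Aut}(G)}\,\mathrm{eind}(G)\ge P(\mathbf R\cong L)$.

*Proof.* Put $p_0=\rho^{e(L)}(1-\rho)^{4\binom k2-e(L)}$, the probability that $\mathbf R$ equals a given labeled copy of $L$. By the count above,
$$P(\mathbf R\cong L)=\frac{2^kk!}{\mathrm{Aut}(G)}\,p_0,$$
so we must show $\mathrm{eind}(G)\ge p_0$. Fix $k$ and let $n\to\infty$. Since $e(G)=k+e(L)$ and $\binom{2k}2=k+4\binom k2$, the expected number of induced embeddings of $G$ in $G(n,\rho)$ is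
$$(n)_{2k}\,\rho^{e(G)}(1-\rho)^{\binom{2k}2-e(G)}=(n)_{2k}\,\rho^k p_0=(1+o(1))\,p_0(\rho n^2)^k .$$

We need a host whose number of edges is not too large at the same time. For $H=G(n,\rho)$, $2e(H)$ has mean at most $\rho n^2$ and variance at most $2n^2$, so $P(2e(H)>\rho n^2+n^{3/2})\le 2/n\to0$. The number of embeddings never exceeds $n^{2k}$. So restricting to the event $2e(H)\le\rho n^2+n^{3/2}$ loses only $o(n^{2k})$ in the expectation. Hence there are $n$-vertex graphs $H_n$ with $m_n=e(H_n)$, $2m_n\le\rho n^2+n^{3/2}$, and at least
$$(1-o(1))p_0(\rho n^2)^k\ge(1-o(1))p_0(2m_n)^k \tag{3}$$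
induced embeddings of $G$. Conversely, in any graph with $m$ edges there are at most $(2m)^k$ embeddings, because each edge of $M$ is mapped to an oriented edge and these determine the embedding. So $(2m_n)^k\ge(1-o(1))p_0(\rho n^2)^k$. Thus $m_n=\Theta(n^2)\to\infty$, and (3) gives $\mathrm{eind}(G)\ge p_0$. $\square$

By Lemma 2, for large $k$ the classes in $\mathcal L$ have total probability at least $\frac12$, and there are at most $(k+1)^B$ of them. So some $L\in\mathcal L$ has
$$P(\mathbf R\cong L)\ge\frac1{2(k+1)^B}. \tag{4}$$
What remains is to show that *no* member of $\mathcal L$ is frequent in an acyclic host.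

## 6. Acyclic hosts: imbalance or short port-edges

**Proposition 4.** For large $k$ and every $L\in\mathcal L_k$: $\ \mathrm{aind}(L)\le24e^{-\ell^2}$, where $\ell^2=k^{1/125}$.

Let $L'$ be acyclic with $N$ vertices, $N$ sufficiently large in terms of $k$. Let $v_1,\dots,v_k$ be i.i.d. uniform in $V(L')$, and let $\mathcal E$ be the event that the $v_i$ are distinct and $L'[\{v_i\}]\cong L$. Then
$$P(\mathcal E)=\frac{(N)_k}{N^k}\cdot\frac{N_{\mathrm{ind}}(L,L')}{\binom Nk}\ \ge\ \frac12\cdot\frac{N_{\mathrm{ind}}(L,L')}{\binom Nk},$$
because $(N)_k/N^k\ge1-\binom k2/N\ge\frac12$ for $N\ge k^2$. So it suffices to prove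
$$P(\mathcal E)\le12e^{-\ell^2}. \tag{5}$$

**Notation.** Order and label $L'$ by Lemma 1, $V(L')=\{1,\dots,N\}$. Let $b(v,u)\in\{0,1,2\}$ be the number of port-edges between $v$ and $u$, and $a(v,u)$ the number of those at $v^+$ minus the number at $v^-$; so $|a|\le b$. Put $b(v,v)=a(v,v)=0$. Let $\deg^\pm(v)$ count the port-edges of $L'$ at $v^\pm$, and $\deg(v)=\sum_ub(v,u)=\deg^+(v)+\deg^-(v)$. Write $\mathbb E_v,\mathbb E_u$ for averages over uniform vertices, and $e(L')$ for the number of port-edges. On $\mathcal E$, every $v_i$ is adjacent to at most $r-1$ of the other $v_j$, and $b(v_i,v_j)\le1$.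

**Step 0: removing hubs.** The purpose is to bound all degrees, so that later sums have small terms. Call $v$ a hub if $\deg(v)>\Delta N/k$. As $b\le2$, a hub has more than $\Delta N/(2k)$ neighbors. If $v_i$ is a hub, then conditionally on $v_i$ the number of $j\ne i$ with $v_j\sim v_i$ is binomial with mean at least $(k-1)\Delta/(2k)\ge\Delta/3$, while on $\mathcal E$ it is at most $r\le\Delta/6$. By Chernoff and a union bound over $i$,
$$P(\mathcal E,\text{ some }v_i\text{ a hub})\le ke^{-\Delta/24}\le e^{-\ell^2},$$
as $\Delta=\ell^4$. Let $V_0$ be the set of non-hubs. If $|V_0|<N/2$, then $P(\text{all }v_i\in V_0)\le2^{-k}\le e^{-\ell^2}$ and $P(\mathcal E)\le2e^{-\ell^2}$. Otherwise, conditionally on all $v_i\in V_0$, the $v_i$ are i.i.d. uniform in $V_0$, and $L'[V_0]$ is acyclic with degrees at most $\Delta N/k\le2\Delta|V_0|/k$. So, after renaming $V_0$ as $V(L')$ and $|V_0|\ge N/2$ as $N$, (5) follows if we show $P(\mathcal E)\le10e^{-\ell^2}$ under the additional assumption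
$$\deg(v)\le2\Delta N/k\quad\text{for all }v. \tag{6}$$

Define the imbalance of a vertex and its mean square:
$$\delta_v=k\,\mathbb E_ua(v,u)=\frac kN(\deg^+(v)-\deg^-(v)),\qquad|\delta_v|\le2\Delta,\qquad\eta=\mathbb E_v\delta_v^2 .$$
The remaining argument distinguishes three cases, with
$$\eta_0=256R^2\ell k^{-1/2}.$$
If $\eta>\eta_0$, the host is unbalanced and cherries detect it (Step 2). If $e(L')<cN^2/(18k)$, the host has too few port-edges (Step 3). Otherwise port-edges are short and 4-cycles appear (Step 4).

**Step 1: decoupling by a coloring.** The cherry count of the sample is a sum over triples of sample points, and all its terms use the same points. To get exponentially small errors from Hoeffding, we make the center and the two ends of a cherry come from three independent families.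

Color the indices $1,\dots,k$ independently and uniformly by $\{1,2,3\}$, independently of the $v_i$. Let $I_1,I_2,I_3$ be the classes and $k_s=|I_s|$. Put $y_s(v)=\sum_{j\in I_s}a(v,v_j)$ and
$$\mathcal T=\sum_{i\in I_1}y_2(v_i)y_3(v_i),\qquad W=\sum_{i\in I_1}\sum_{j\in I_2}b(v_i,v_j).$$
Condition on $(v_i)$ satisfying $\mathcal E$, so that only the coloring is random; let $d_i^\pm$ be the number of port-edges of $L'[\{v_j\}]$ at $v_i^\pm$.

*$\mathcal T$ is small.* Each triple of distinct indices $(i,j,j')$ has colors $(1,2,3)$ with probability $\frac1{27}$. On $\mathcal E$, $a(v_i,v_j)\in\{-1,0,1\}$ and $a(v_i,v_j)^2=b(v_i,v_j)$. So the mean of $\mathcal T$ is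
$$\frac1{27}\sum_i\sum_{j\ne j'}a(v_i,v_j)a(v_i,v_{j'})=\frac1{27}\sum_i\left[(d_i^+-d_i^-)^2-(d_i^++d_i^-)\right]=\frac2{27}T(L)\le\sqrt k,$$
by (2) and condition 4. Now change the color of one index $p$. The values $y_2(v_p),y_3(v_p)$ do not depend on the color of $p$, so the term $i=p$ at most appears or disappears. Since $v_p$ has at most $r-1$ neighbors and $|y_2y_3|$ is at most the product of the numbers of neighbors in $I_2$ and in $I_3$, this is a change of at most $r^2/4$. For each of the at most $r-1$ indices $i$ with $v_i\sim v_p$, the contribution of $p$ to the product $y_2(v_i)y_3(v_i)$ has absolute value at most $r-1$ before and after, so the $i$-th term changes by at most $2(r-1)$. Other terms do not change. In total the change is at most $r^2/4+2(r-1)^2\le3r^2$. Efron–Stein gives variance at most $\frac12k\cdot9r^4$, and Chebyshev gives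
$$P(\mathcal T>9r^2\sqrt k)\le\frac{\frac92r^4k}{(8r^2\sqrt k)^2}\le\frac18 .$$

*$W$ is large.* Each port-edge of the sample is counted with probability $\frac29$, so $W$ has mean $\frac29e(L)\ge ck/9$. One color change alters $W$ by at most $r$, so its variance is at most $r^2k/2$, and $P(W<ck/18)\le\frac{r^2k/2}{(ck/18)^2}=\frac{162r^2}{c^2k}\le\frac18$ for large $k$.

*The classes are large.* $P(\min_sk_s<k/4)\le\frac18$ for large $k$, since each $k_s$ is $\mathrm{Bin}(k,\frac13)$.

So, given $\mathcal E$, all three are favorable with probability at least $\frac58$. Averaging over colorings, there is a *fixed* coloring with all $k_s\ge k/4$ and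
$$P(\mathcal E')\ge\tfrac12P(\mathcal E),\qquad\mathcal E'=\mathcal E\cap\{\mathcal T\le9r^2\sqrt k,\ W\ge ck/18\}.$$
Fix it. Write $S_s=(v_i)_{i\in I_s}$. The families $S_1,S_2,S_3$ are independent, and each consists of i.i.d. uniform vertices.

**Step 2: if $\eta>\eta_0$, then $P(\mathcal E')\le5e^{-\ell^2}$.** Since $y_s(v)$ is a sum of $k_s$ terms of mean $\delta_v/k$, we expect $\mathcal T$ to be near $k_1\frac{k_2}k\frac{k_3}k\eta$. We prove this as a lower bound by averaging out $S_1$, then $S_3$, then $S_2$. The $y_s$ are not bounded off $\mathcal E$, so we clip them. Let $\mathrm{cl}(x)=\max(-R,\min(R,x))$ and $f(v)=\mathrm{cl}(y_2(v))\,\mathrm{cl}(y_3(v))$. On $\mathcal E$ we have $|y_s(v_i)|\le r\le R$, so $\mathcal T=\sum_{i\in I_1}f(v_i)$. Each of the following five statements holds outside an event of probability at most $e^{-\ell^2}$.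

(i) $\sum_{i\in I_1}f(v_i)\ge k_1\mathbb E_vf(v)-2R^2\ell\sqrt k$.

This is Hoeffding, given $S_2,S_3$. The terms lie in an interval of length $2R^2$, so the failure probability is at most $\exp(-2\cdot4R^4\ell^2k/(k_1\cdot4R^4))=e^{-2\ell^2k/k_1}\le e^{-\ell^2}$.

(ii) $\mathbb E_vf\ge\mathbb E_v[\mathrm{cl}(y_2)y_3]-1/k$.

The difference is at most $R\psi_3$ in absolute value, where $\psi_s=\mathbb E_v[|y_s(v)|1_{|y_s(v)|>R}]$ is a random variable depending on $S_s$. For fixed $v$, $|y_s(v)|\le2Z$, where $Z=|\{j\in I_s:v_j\sim v\}|$ is binomial with mean at most $k_s\deg(v)/N\le2\Delta$ by (6). For integers $z\ge11\Delta$, $P(Z\ge z)\le(2e\Delta/z)^z\le2^{-z}$, since $11>4e$. As $R/2\ge11\Delta$, the event $|y_s(v)|>R$, which forces $Z>R/2$, has probability at most $2^{-R/2}$. As $|y_s|\le2k$, we get $\mathbb E\psi_s\le2k2^{-R/2}$. By Markov, $P(R\psi_s>1/k)\le2k^2R\,2^{-R/2}\le e^{-\ell^2}$, because $R=\ell^6$ is a positive power of $k$.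

(iii) $\mathbb E_v[\mathrm{cl}(y_2)y_3]\ge\frac{k_3}k\mathbb E_v[\mathrm{cl}(y_2(v))\delta_v]-4R\Delta\ell/\sqrt k$.

Write $\mathbb E_v[\mathrm{cl}(y_2)y_3]=\sum_{j\in I_3}h(v_j)$ with $h(u)=\mathbb E_v[\mathrm{cl}(y_2(v))a(v,u)]$. Here $h$ depends only on $S_2$, and $|h(u)|\le R\,\mathbb E_vb(v,u)=R\deg(u)/N\le2R\Delta/k$. Also $k_3\mathbb E_uh(u)=\frac{k_3}k\mathbb E_v[\mathrm{cl}(y_2(v))\delta_v]$, by the definition of $\delta_v$. Apply Hoeffding given $S_2$, with intervals of length $4R\Delta/k$: the failure probability is at most $e^{-2\ell^2k/k_3}\le e^{-\ell^2}$.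

(iv) $\mathbb E_v[\mathrm{cl}(y_2)\delta_v]\ge\mathbb E_v[y_2\delta_v]-1/k$.

The difference is at most $2\Delta\psi_2\le R\psi_2$, and $P(R\psi_2>1/k)\le e^{-\ell^2}$ as in (ii).

(v) $\mathbb E_v[y_2(v)\delta_v]\ge\frac{k_2}k\eta-8\Delta^2\ell/\sqrt k$.

Write the left side as $\sum_{j\in I_2}g(v_j)$ with $g(u)=\mathbb E_v[a(v,u)\delta_v]$. Then $|g(u)|\le2\Delta\deg(u)/N\le4\Delta^2/k$, and $\mathbb E_ug=\mathbb E_v[\delta_v^2/k]=\eta/k$. Apply Hoeffding with intervals of length $8\Delta^2/k$: the failure probability is at most $e^{-2\ell^2k/k_2}\le e^{-\ell^2}$.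

Now chain (i)–(v), using $k_s\le k$ in the error terms. On $\mathcal E$, outside an event of probability at most $5e^{-\ell^2}$,
$$\mathcal T\ge\frac{k_1k_2k_3}{k^2}\eta-(8\Delta^2+4R\Delta+2R^2)\ell\sqrt k-2\ge\frac{k\eta}{64}-3R^2\ell\sqrt k ,$$
because $k_s\ge k/4$ and $\Delta/R\to0$. On $\mathcal E'$ we have $\mathcal T\le9r^2\sqrt k\le R^2\ell\sqrt k$, which gives $\eta\le256R^2\ell k^{-1/2}=\eta_0$. Hence if $\eta>\eta_0$, $\mathcal E'$ is contained in the exceptional event.

**Step 3: if $e(L')<cN^2/(18k)$, then $P(\mathcal E')\le2e^{-\ell^2}$.** The point is that a sample with many port-edges needs a host with many port-edges, with the same quality of error. On $\mathcal E$, $W=\sum_{i\in I_1}\min(r,z(v_i))$ with $z(v)=\sum_{j\in I_2}b(v,v_j)$. By Hoeffding given $S_2$ (terms in $[0,r]$), outside probability $e^{-\ell^2}$,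
$$W\le k_1\mathbb E_v\min(r,z(v))+r\ell\sqrt k\le k_1\sum_{j\in I_2}\frac{\deg(v_j)}N+r\ell\sqrt k .$$
By Hoeffding again (terms in $[0,2\Delta/k]$, each of mean $2e(L')/N^2$), outside probability $e^{-\ell^2}$ the last sum is at most $k_2\cdot2e(L')/N^2+2\Delta\ell/\sqrt k$. As $k_1k_2\le k^2/4$ and $r\le\Delta$,
$$W\le\frac{k^2e(L')}{2N^2}+3\Delta\ell\sqrt k .$$
On $\mathcal E'$, $W\ge ck/18$, while $3\Delta\ell\sqrt k\le ck/36$ for large $k$ (compare the exponents $\frac12+\frac5{250}$ and $\frac{39}{40}$). So outside the exceptional event $\mathcal E'$ forces $e(L')\ge cN^2/(18k)$, which proves the claim.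

**Step 4: if $\eta\le\eta_0$ and $e(L')\ge cN^2/(18k)$, then $P(\mathcal E)\le2e^{-\ell^2}$.** Now the ports are nearly balanced and there are enough port-edges. This step has four parts.

**Step 4a: port-edges are short.** This is where acyclicity enters. Let $\mathrm{cross}(s)$ be the number of port-edges between $\{1,\dots,s\}$ and the rest. In $\sum_{v\le s}(\deg^+(v)-\deg^-(v))$, a port-edge between $i<j\le s$ contributes $+1$ at $i$ and $\pm1$ at $j$, so at least $0$; a crossing one contributes exactly $+1$, by Lemma 1. Hence, by Cauchy–Schwarz,
$$\mathrm{cross}(s)\le\frac Nk\sum_{v\le s}\delta_v\le\frac Nk\sum_v|\delta_v|\le\frac{N^2}k\sqrt{\eta_0} .$$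
A port-edge between $i<j$ crosses exactly $j-i$ of the cuts $s$. Summing over $s$, the total length $\sum(j-i)$ over all port-edges is at most $N^3\sqrt{\eta_0}/k$. Dividing by $e(L')\ge cN^2/(18k)$, the average length is at most $\lambda_0N$ with
$$\lambda_0=\frac{18\sqrt{\eta_0}}c=\frac{288R\,\ell^{1/2}k^{-1/4}}c=288\,k^{-0.199},$$
since $\frac{6.5}{250}-\frac14+\frac1{40}=-0.199$. By Markov, at least $e(L')/2$ port-edges have length at most $2\lambda_0N$.

**Step 4b: many dense blocks.** We cut the order into many disjoint windows, each dense enough to have a chance of producing a 4-cycle. Let $\Lambda=\lceil4\lambda_0N\rceil\le8\lambda_0N$. Cut $\{1,\dots,N\}$ into intervals of length $\Lambda$ with a uniformly random shift. A port-edge of length at most $2\lambda_0N\le\Lambda/2$ is cut with probability at most $\frac12$. So for some shift at least $e(L')/4$ port-edges lie inside blocks; fix it.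

By (6) a block contains at most $\frac12\Lambda\cdot2\Delta N/k=\Lambda\Delta N/k$ port-edges. The at most two blocks shorter than $\Lambda$ (at the ends) contain at most $2\Lambda\Delta N/k\le16\lambda_0\Delta N^2/k\le e(L')/8$ in total, for large $k$, since $e(L')/8\ge cN^2/(144k)$ and $\lambda_0\Delta/c\to0$. So the full blocks contain at least $e(L')/8$. Call a full block *good* if it contains at least $e(L')\Lambda/(16N)$ port-edges. There are at most $N/\Lambda$ full blocks, so those that are not good contain at most $e(L')/16$ in total. Hence the good ones contain at least $e(L')/16$, and their number $Q_g$ satisfies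
$$Q_g\ge\frac{e(L')/16}{\Lambda\Delta N/k}\ge\frac{cN}{288\Delta\Lambda}\ge\frac c{2304\,\Delta\lambda_0}. \tag{7}$$

**Step 4c: a 4-cycle in a good block has noticeable probability.** Fix a good block $J$ and let $m=\lceil k\Lambda/(2N)\rceil$, about half the number of sample points we expect in $J$. Since $k\Lambda/N\ge4\lambda_0k\to\infty$, we have $m\le k\Lambda/N$ and $m$ is large. Take $m$ i.i.d. uniform points $x_1,\dots,x_m$ of $J$, and let $\beta=P(x_1\sim x_2)$. The number of adjacent pairs in $J$ is at least half the number of port-edges in $J$, so $\beta\ge\frac2{\Lambda^2}\cdot\frac{e(L')\Lambda}{32N}$, that is,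
$$\beta\ge\frac{e(L')}{16N\Lambda}\ge\frac{cN}{288k\Lambda},\qquad m\beta\ge\frac c{576} .$$
For every $x\in J$, (6) and $m\le k\Lambda/N$ give
$$P(x_1\sim x)\le\frac{\deg(x)}\Lambda\le\frac{2\Delta N}{k\Lambda}\le\frac{2\Delta}m . \tag{8}$$
Let $X$ be the number of 4-cycles in the graph on $\{1,\dots,m\}$ in which $a,b$ are adjacent iff $x_a\sim x_b$. We bound $P(X>0)$ by the second moment method.

*First moment.* Put $q(x,y)=P(x\sim x_1\sim y)$ and $d(x)=P(x_1\sim x)$. Given $x_1$ and $x_3$, the points $x_2$ and $x_4$ are independent, so Cauchy–Schwarz twice gives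
$$P(x_1\sim x_2\sim x_3\sim x_4\sim x_1)=\mathbb E\,q(x_1,x_3)^2\ge(\mathbb E\,q(x_1,x_3))^2=(\mathbb E\,d(x_2)^2)^2\ge\beta^4 .$$
There are $3\binom m4=(m)_4/8$ potential 4-cycles, and $(m)_4\ge m^4/2$ for large $m$. So
$$\mathbb EX\ge\tfrac1{16}(m\beta)^4\ge x_0:=\tfrac1{16}(c/576)^4 .$$

*Second moment.* Pairs of 4-cycles on disjoint index sets are independent and contribute at most $(\mathbb EX)^2$. Given a 4-cycle $C$ of the complete graph on $\{1,\dots,m\}$, at most $3\binom4sm^{4-s}$ 4-cycles $C'$ share exactly $s\ge1$ indices with it. As $C'$ is connected, its $4-s$ new indices can be ordered so that each is adjacent in $C'$ to an earlier one or to an index of $C$. So, conditionally on the points with index in $C$, revealing the new points in this order and using (8), $C'$ is present with probability at most $(2\Delta/m)^{4-s}$. Thus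
$$\mathbb EX^2\le(\mathbb EX)^2+(96\Delta^3+72\Delta^2+24\Delta+3)\mathbb EX\le(\mathbb EX)^2+384\Delta^3\,\mathbb EX,$$
and
$$P(X>0)\ge\frac{(\mathbb EX)^2}{\mathbb EX^2}\ge\frac{\mathbb EX}{\mathbb EX+384\Delta^3}\ge\frac{x_0}{385\Delta^3}=:\pi ,$$
where the last inequality uses that $t/(t+384\Delta^3)$ increases in $t$ and $x_0\le1\le\Delta^3$.

**Step 4d: many independent chances.** The number of $i$ with $v_i\in J$ is binomial with mean $\mu=k\Lambda/N\ge4\lambda_0k$. If it is less than $m=\lceil\mu/2\rceil$ it is less than $\mu/2$, which has probability at most $e^{-\mu/8}\le e^{-\lambda_0k/2}$. There are at most $N/\Lambda\le k$ good blocks. So with probability at least $1-ke^{-\lambda_0k/2}\ge1-e^{-\ell^2}$, all good blocks receive at least $m$ sample points.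

Conditionally on which block each $v_i$ belongs to, the sample points are independent and uniform in their blocks. On $\mathcal E$ the points are distinct and the underlying graph of the sample is a forest, so there is no 4-cycle among the first $m$ sample points (in index order) of any good block. For each good block this has conditional probability at most $1-\pi$, independently over the blocks. Hence
$$P(\mathcal E)\le e^{-\ell^2}+(1-\pi)^{Q_g}\le e^{-\ell^2}+e^{-\pi Q_g} .$$
By (7), the value of $\pi$ and $\lambda_0=288R\ell^{1/2}k^{-1/4}/c$, for an absolute constant $C$,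
$$\pi Q_g\ge\frac{x_0}{385\Delta^3}\cdot\frac c{2304\Delta\lambda_0}\ge\frac{c^6k^{1/4}}{C\,\Delta^4R\,\ell^{1/2}}=\frac1C\,k^{\frac14-\frac6{40}-\frac{22.5}{250}}=\frac{k^{1/100}}C\ge k^{1/125}=\ell^2$$
for large $k$. This proves the claim of Step 4. The exponents show how the parameters were balanced: $kc^{41}\to0$ keeps the components bounded, while $c^6k^{1/4}$ must remain a positive power of $k$.

**Step 5: assembling the cases.** Steps 2–4 cover all cases. Using $P(\mathcal E)\le2P(\mathcal E')$ in Steps 2 and 3, under (6)
$$P(\mathcal E)\le\max(2\cdot5,\ 2\cdot2,\ 2)\,e^{-\ell^2}=10e^{-\ell^2} .$$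
With Step 0, $P(\mathcal E)\le12e^{-\ell^2}$ in general. This is (5), and $\mathrm{aind}(L)\le24e^{-\ell^2}$. This proves Proposition 4. $\square$

## 7. Strict inequality for forests and for connected graphs

**Proof of Theorem 1.** Take $L\in\mathcal L_k$ as in (4), and the corresponding forest $G$ from Section 4, with $\mathrm{ldg}(G,M)=L$. Lemma 3 gives $D(G)\ge\frac1{2(k+1)^B}$, and Proposition 4 gives $\mathrm{aind}(L)\le24e^{-k^{1/125}}$. The factor between these two bounds is $e^{k^{1/125}}/(48(k+1)^B)$, which exceeds $1$ for large $k$. So
$$\frac{2^{|M|}|M|!}{\mathrm{Aut}(G)}\,\mathrm{eind}(G)>\mathrm{aind}(\mathrm{ldg}(G,M)),$$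
and the equality in the question is not always true. $\square$

**Proof of Theorem 2(a).** Let $G,L$ be as in the proof of Theorem 1. We make $G$ connected by adding one matching edge, in such a way that both sides stay under control. Form $G^c$ by adding a vertex $x^+$ adjacent to all of $V(G)$ and a vertex $x^-$ adjacent only to $x^+$. Let $M^c=M\cup\{x^+x^-\}$, so $|M^c|=k+1$, and let $L^c=\mathrm{ldg}(G^c,M^c)$.

*Hypotheses.* In any fractional perfect matching of $G^c$ the leaf $x^-$ forces weight $1$ on $x^+x^-$ and $0$ on the other edges at $x^+$; the rest is a fractional perfect matching of $G$, hence equal to $M$. So $M^c$ is the unique fractional perfect matching of the connected graph $G^c$. Every vertex of $G$ has degree at least $2$ in $G^c$ (its partner in $M$, and $x^+$), and so has $x^+$, so $x^-$ is the only leaf. Hence automorphisms fix $x^-$ and its neighbor $x^+$. They restrict to automorphisms of $G$, and every automorphism of $G$ extends. So $\mathrm{Aut}(G^c)=\mathrm{Aut}(G)$.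

*Upper bound.* Let $L'$ be acyclic on $N$ vertices, $N$ large. If $k+1$ i.i.d. uniform vertices of $L'$ are distinct and induce $L^c$, then omitting a suitable one (the one playing the role of $x^+x^-$) leaves $k$ vertices inducing $L$. By (5) and a union bound over the omitted index, this has probability at most $(k+1)\cdot12e^{-\ell^2}$. As $(N)_{k+1}/N^{k+1}\ge\frac12$ for large $N$,
$$\mathrm{aind}(L^c)\le24(k+1)e^{-k^{1/125}} .$$

*Lower bound.* Take $H_n$ from the proof of Lemma 3, with $m_n=\Theta(n^2)$ edges. Add an independent set $A$ of $\lfloor\sqrt n\rfloor$ new vertices, each joined to all $n$ vertices of $H_n$, and each with $\lfloor m_n/(k|A|)\rfloor$ private pendant neighbors. The joins cost at most $n^{3/2}=o(m_n)$ edges and the pendants at most $m_n/k$, so the new graph has at most $m_n(1+\frac1k+o(1))$ edges; the number of pendants is $(1-o(1))m_n/k$. Map $x^+$ to some $a\in A$, $x^-$ to a pendant neighbor of $a$, and $G$ by an induced embedding into $H_n$. This is an induced embedding of $G^c$, since $a$ is adjacent to all of $H_n$ and the pendant only to $a$. By (3) there are at least $(1-o(1))\frac{m_n}k\,p_0(2m_n)^k$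 of them. Dividing by $\left(2m_n(1+\frac1k+o(1))\right)^{k+1}$ we get
$$\mathrm{eind}(G^c)\ge\frac{p_0}{2k}\left(1+\tfrac1k\right)^{-(k+1)} .$$
With $\mathrm{Aut}(G^c)=\mathrm{Aut}(G)$ and $\frac{2^kk!}{\mathrm{Aut}(G)}p_0=P(\mathbf R\cong L)$,
$$\frac{2^{k+1}(k+1)!}{\mathrm{Aut}(G^c)}\,\mathrm{eind}(G^c)\ge\frac{k+1}k\left(1+\tfrac1k\right)^{-(k+1)}P(\mathbf R\cong L)=\left(1+\tfrac1k\right)^{-k}P(\mathbf R\cong L)\ge\frac1{2e(k+1)^B},$$
where the last step uses $(1+\frac1k)^k\le e$ and (4). For large $k$ this exceeds $24(k+1)e^{-k^{1/125}}\ge\mathrm{aind}(L^c)$, so equality fails for $G^c$. Together with part (b), proved in Section 2, this completes the proof of Theorem 2. $\square$
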